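# Locally flat functions in preduals of Lipschitz-free spaces

## Uniformly discrete spaces and stars, where locally flat preduals exist

The answer one would first guess to today's question is *yes*. In words: if a Lipschitz-free space over a separable metric space is a dual space, can it always be written as the dual of a space consisting of Lipschitz functions that become flat when one zooms in at any point? The guess is right for the simplest spaces.

Let $(M,d)$ be a metric space with base point $0$. $\mathrm{Lip}_0(M)$ is the Banach space of all Lipschitz functions $f:M\to\mathbb R$ with $f(0)=0$, normed by the Lipschitz constant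
$$\|f\|_L=\sup\left\{\frac{|f(x)-f(y)|}{d(x,y)}:x\ne y\in M\right\}.$$
For $x\in M$ let $\delta(x)\in\mathrm{Lip}_0(M)^*$ be evaluation, $\langle\delta(x),f\rangle=f(x)$. The **Lipschitz-free space** $\mathcal F(M)$ is the closed linear span of $\{\delta(x):x\in M\}$ in $\mathrm{Lip}_0(M)^*$. Two standard facts: $\mathcal F(M)^*=\mathrm{Lip}_0(M)$ isometrically via the canonical pairing, and $\|\delta(x)-\delta(y)\|=d(x,y)$ (test with $z\mapsto d(z,y)-d(0,y)$).

**Definition (local flatness).** For $f\in\mathrm{Lip}_0(M)$ and $p\in M$ put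
$$\mathrm{lip}(f,p)=\lim_{r\to0}\big\|f|_{B(p,r)}\big\|_L ,$$
where $B(p,r)$ is the ball of radius $r$ centered at $p$; the limit exists by monotonicity. The function $f$ is *locally flat* if $\mathrm{lip}(f,p)=0$ for every $p\in M$.

At an isolated point $p$ we always have $\mathrm{lip}(f,p)=0$. On $[0,1]$ with base point $0$, the function $f(x)=x$ has $\mathrm{lip}(f,p)=1$ at every $p$.

**Definition (predual).** A *predual* is a closed subspace $X\subset\mathrm{Lip}_0(M)=\mathcal F(M)^*$ such that the map $\mathcal F(M)\to X^*$, $\mu\mapsto\mu|_X$, is an isometric isomorphism onto $X^*$. We write $X^*=\mathcal F(M)$.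

Looking inside $\mathrm{Lip}_0(M)$ loses nothing. If $T:\mathcal F(M)\to Z^*$ is an isometric isomorphism for some Banach space $Z$, then $T^*$ maps $Z\subset Z^{**}$ isometrically onto a closed subspace $X$ of $\mathrm{Lip}_0(M)$. Since $\langle\mu,T^*z\rangle=\langle T\mu,z\rangle$, this $X$ is a predual.

The question, posed in Ramón J. Aliaga, Guillaume Grelier, Antonín Procházka, "A note on nonseparable Lipschitz-free spaces", arXiv:2312.14678 (2023), reads: *if $M$ is separable and $\mathcal F(M)$ is isometrically a dual space, is there a predual containing only locally flat functions?*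

**Uniformly discrete spaces.** If distinct points of $M$ have distance at least some $c>0$ (for example, if $M$ is finite), every point is isolated and every function is locally flat. Any predual will do.

**Stars.** Let $M=\{0\}\cup\{x_n:n\ge1\}$ with $w_n>0$, $w_n\to0$, $d(0,x_n)=w_n$ and $d(x_n,x_m)=w_n+w_m$ for $n\neq m$. If $|f(x_n)|\le Lw_n$ for all $n$, then $|f(x_n)-f(x_m)|\le L(w_n+w_m)$, so $\|f\|_L=\sup_n|f(x_n)|/w_n$. Thus $f\mapsto(f(x_n)/w_n)_n$ identifies $\mathrm{Lip}_0(M)$ isometrically with $\ell_\infty$. Let $X_0$ be the subspace corresponding to $c_0$. Lemma 3 below shows at once that $X_0^*=\mathcal F(M)$, so $\mathcal F(M)$ is $\ell_1$. Every $f\in X_0$ is locally flat. The points $x_n$ are isolated, and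
$$\big\|f|_{B(0,r)}\big\|_L\le\sup\{|f(x_n)|/w_n:w_n\le r\},$$
which tends to $0$ as $r\to0$, because for each fixed $n$ the condition $w_n\le r$ fails once $r<w_n$. The guess is right again.

**A warning from the same star.** Preduals are not unique. Let $Z=\{f:\lim_nf(x_n)/w_n=f(x_1)/w_1\}$. In the coordinates $b_n=f(x_n)/w_n$ this is the space of convergent sequences $(b_2,b_3,\dots)$, with $b_1$ recording the limit. The dual of $c$ is $\ell_1$, with one coordinate paired with the limit, so $\ell_1=\mathcal F(M)$ acts on $Z$ as all of $Z^*$, isometrically. Hence $Z$ is a predual. It contains $f(x_n)=w_n$, for which $\mathrm{lip}(f,0)\ge1$. So one bad predual proves nothing: to refute the guess we must control *every* predual of some $M$.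

## Three tools for preduals

**Lemma 1.** *A bounded net $(f_\alpha)$ in $\mathrm{Lip}_0(M)$ that converges pointwise to $f$ converges weak\* to $f$, that is, $\langle\mu,f_\alpha\rangle\to\langle\mu,f\rangle$ for all $\mu\in\mathcal F(M)$.*

*Proof.* Let $\|f_\alpha\|_L\le C$; then $\|f\|_L\le C$. For $\nu\in\mathrm{span}\,\delta(M)$ the convergence is the hypothesis. In general $|\langle\mu,f_\alpha-f\rangle|\le2C\|\mu-\nu\|+|\langle\nu,f_\alpha-f\rangle|$, and such $\nu$ are dense in $\mathcal F(M)$. $\square$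

**Lemma 2.** *Let $X$ be a predual and $(\mu_k)$ a bounded sequence in $\mathcal F(M)$.*

1. *$(\mu_k)$ has a cluster point in the topology $\sigma(\mathcal F(M),X)$.*
2. *If $\lambda$ is such a cluster point and $\nu\in\mathcal F(M)$, then $\|\nu-\lambda\|\le\limsup_k\|\nu-\mu_k\|$.*
3. *If $\lambda$ is the only cluster point, then $\langle\mu_k,f\rangle\to\langle\lambda,f\rangle$ for every $f\in X$.*

*Proof.* (1) is the Banach–Alaoglu theorem in $X^*=\mathcal F(M)$. For (2), let $c>\limsup_k\|\nu-\mu_k\|$. For large $k$ the elements $\nu-\mu_k$ lie in $\{\kappa:\|\kappa\|\le c\}=\bigcap\{\kappa:|\langle\kappa,f\rangle|\le c\}$, the intersection over $f\in X$ with $\|f\|_L\le1$. The equality holds because $\mathcal F(M)\to X^*$ is isometric. The right-hand side is $\sigma(\mathcal F(M),X)$-closed, so it contains $\nu-\lambda$. For (3), if the conclusion fails for some $f\in X$, then $|\langle\mu_k-\lambda,f\rangle|\ge\varepsilon>0$ along a subsequence. A cluster point $\lambda'$ of that subsequence is a cluster point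 of $(\mu_k)$ with $|\langle\lambda'-\lambda,f\rangle|\ge\varepsilon$, so $\lambda'\ne\lambda$, a contradiction. $\square$

In (3) the convergence is only for $f\in X$. In (2), however, we get a *norm* statement about $\lambda$, and norms are tested against all of $\mathrm{Lip}_0(M)$. That asymmetry will be used.

**Lemma 3.** *Let $I$ be a set and $(\gamma_i)_{i\in I}$ a bounded family in $\mathcal F(M)$ such that $Df=(\langle\gamma_i,f\rangle)_{i\in I}$ is an isomorphism of $\mathrm{Lip}_0(M)$ onto $\ell_\infty(I)$. Put $X_0=D^{-1}(c_0(I))$. Suppose that, for some $K\ge1$, every $f\in\mathrm{Lip}_0(M)$ is the pointwise limit of a net $(f_\alpha)$ in $X_0$ with $\|f_\alpha\|_L\le K\|f\|_L$. Then $\mu\mapsto\mu|_{X_0}$ maps $\mathcal F(M)$ onto $X_0^*$, and $K^{-1}\|\mu\|\le\|\mu|_{X_0}\|\le\|\mu\|$. In particular, if $K=1$, then $X_0$ is a predual.*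

*Proof.* $X_0$ is closed since $D$ is continuous. *Onto:* if $\varphi\in X_0^*$, then $\varphi\circ D^{-1}\in c_0(I)^*$ is given by some $a\in\ell_1(I)$. The series $\mu=\sum_ia_i\gamma_i$ converges in $\mathcal F(M)$, and $\varphi(f)=\sum_ia_i(Df)_i=\langle\mu,f\rangle$ for $f\in X_0$. *Norm:* the upper bound is trivial. By Lemma 1, $|\langle\mu,f\rangle|=\lim|\langle\mu,f_\alpha\rangle|\le\|\mu|_{X_0}\|\,K\|f\|_L$; take the supremum over $\|f\|_L\le1$. $\square$

For the star take $\gamma_n=\delta(x_n)/w_n$ and let $f_N$ be $f$ on $x_1,\dots,x_N$ and $0$ elsewhere; then $K=1$.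

## Points squeezed between $0$ and $y$: where truncation by zero loses norm

In the star we truncated by zero. This is what one would try in general: choose functions small on all but finitely many points. Here is a space where it fails. Let $M_1=\{0,y\}\cup\{x_k:k\ge1\}$ with
$$d(0,y)=1,\qquad d(0,x_k)=d(y,x_k)=\tfrac12+\tfrac1{2k},\qquad d(x_k,x_l)=1+\tfrac1{2k}+\tfrac1{2l}\quad(k\ne l).$$
(It is part of the space of the next section, where the triangle inequalities are checked.) The point $x_k$ is nearly a midpoint of $0$ and $y$. Suppose we try $X=\{f:f(x_k)\to0\}$. If $f\in X$ and $\|f\|_L\le1$, then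
$$|f(y)|=\lim_k|f(y)-f(x_k)|\le\lim_kd(y,x_k)=\tfrac12 .$$
So $\delta(y)$, of norm $1$, has norm at most $\frac12$ on $X$, and $X$ is not a predual. The exact failure is on the pairs $\{x_k,y\}$: resetting $f(x_k)$ to $0$ creates the increment $|f(y)|$ over a distance that is only about $\frac12$.

The harmless reset is $f(x_k)\mapsto\frac12f(y)$, and in fact this is forced. In a predual, let $\lambda$ be a cluster point of $(\delta(x_k))$. By Lemma 2, $\|\lambda\|\le\frac12$ and $\|\delta(y)-\lambda\|\le\frac12$. A function $f$ with $\|f\|_L\le1$ and $f(y)=1$ has no freedom left, so $\langle\lambda,f\rangle=\frac12$. If there are enough such functions, $\lambda=\frac12\delta(y)$. The slack $\frac1{2k}$ in the distances is what provides enough of them.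

Now $M_1$ is uniformly discrete, so there is no contradiction yet. To hit local flatness, squeeze sequences at fractions $r_n\to0$ of the way from $0$ to $y$. In any predual, $f(x_{n,k})\to r_nf(y)$ as $k\to\infty$ will then be forced. Hence $f$ has slope about $|f(y)|$ at distance about $r_n$ from $0$, for every $n$. This refutes the guess.

## A countable space in which $\mathrm{lip}(f,0)\ge|f(y)|$ for every predual

**Theorem 1.** *There is a countable complete $M\ni0,y$ such that $\mathcal F(M)$ is isometrically a dual space and, for every predual $X$ and every $f\in X$, $\mathrm{lip}(f,0)\ge|f(y)|$. Hence no predual consists of locally flat functions; the locally flat members of any predual do not even separate $y$ from $0$.*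

So the answer to the question is **no**.

**Step 1: the space.** We define the metric and check that it is complete. Let $r_n=2^{-n}$, $\varepsilon_{n,k}=r_n/k$, $w_{n,k}=r_n+\varepsilon_{n,k}$ for $n,k\ge1$. (The proof uses only $0<r_n\le\frac12$, $r_n\to0$ and $\varepsilon_{n,k}=r_n/k$.) Let $M=\{0,y\}\cup\{x_{n,k}:n,k\ge1\}$ and
$$d(0,y)=1,\quad d(0,x_{n,k})=w_{n,k},\quad d(y,x_{n,k})=1-r_n+\varepsilon_{n,k},\quad d(x_{n,k},x_{m,l})=w_{n,k}+w_{m,l}$$
for $(n,k)\ne(m,l)$. Write $x,x'$ for two of the points $x_{n,k}$, with parameters $r,\varepsilon,w$ and $r',\varepsilon',w'$. The triangle inequalities are as follows.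

* On $\{0\}\cup\{x_{n,k}\}$ we have a star metric.
* For $(0,y,x)$: $1\le(r+\varepsilon)+(1-r+\varepsilon)$; $r+\varepsilon\le1+(1-r+\varepsilon)$ since $r\le1$; $1-r+\varepsilon\le1+(r+\varepsilon)$.
* For $(y,x,x')$: $w+w'\le(1-r+\varepsilon)+(1-r'+\varepsilon')$ because $r+r'\le1$; and $1-r+\varepsilon\le(1-r'+\varepsilon')+(r+r'+\varepsilon+\varepsilon')=1+r+\varepsilon+2\varepsilon'$.

All distances from $x_{n,k}$ to other points are at least $r_n$; for $y$ this uses $1-r_n\ge r_n$. A Cauchy sequence without a constant subsequence has a subsequence of distinct points $x_{n_i,k_i}$. Their mutual distances $w_{n_i,k_i}+w_{n_j,k_j}$ tend to $0$, so $w_{n_i,k_i}\to0$ and the subsequence converges to $0$. Hence $M$ is complete.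

**Step 2: truncation without increasing the norm.** The step provides the nets needed in Lemma 3, and a family of functions that separates the points of $\mathcal F(M)$. Let $h(0)=0$, $h(y)=1$, $h(x_{n,k})=r_n$, and $e_{n,k}=1_{\{x_{n,k}\}}$. Then $\|h\|_L=1$, since $r\le w$, $1-r\le1-r+\varepsilon$, $|r-r'|\le w+w'$; and $\|e_{n,k}\|_L\le1/r_n$. For $f\in\mathrm{Lip}_0(M)$ and $N\in\mathbb N$ let
$$f_N=f(y)h+\sum_{n,k\le N}\big(f(x_{n,k})-r_nf(y)\big)e_{n,k}.$$
So $f_N=f$ on $\{0,y\}\cup\{x_{n,k}:n,k\le N\}$, and $f_N(x_{n,k})=r_nf(y)$ at the other points. We claim $\|f_N\|_L\le\|f\|_L$. Let $\|f\|_L\le1$, so $|f(y)|\le1$, and let $x=x_{n,k}$ be outside the finite set. Then $|f_N(x)|\le r_n\le w_{n,k}$ and $|f_N(x)-f_N(y)|=(1-r_n)|f(y)|\le1-r_n\le d(x,y)$. For another $x'=x_{m,l}$, inside or outside, $|f_N(x')|\le w_{m,l}$ as well, so $|f_N(x)-f_N(x')|\le w_{n,k}+w_{m,l}=d(x,x')$. Pairs inside the finite set are unchanged.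

Clearly $f_N\to f$ pointwise, hence weak\* by Lemma 1. Consequently
$$\text{if }\mu\in\mathcal F(M)\text{ vanishes at }h\text{ and at all }e_{n,k},\text{ then }\mu=0. \tag{1}$$

**Step 3: $\mathcal F(M)$ is a dual space.** We apply Lemma 3. Take the index set $I=\{y\}\cup\mathbb N^2$, $\gamma_y=\delta(y)$ and $\gamma_{n,k}=(\delta(x_{n,k})-r_n\delta(y))/r_n$. Since $w_{n,k}\le2r_n$, $\|\gamma_{n,k}\|\le3$. So
$$Df=\Big(f(y),\ \big((f(x_{n,k})-r_nf(y))/r_n\big)_{n,k}\Big)$$
is bounded. Its inverse is $(a,b)\mapsto ah+g_b$, where $g_b(x_{n,k})=r_nb_{n,k}$, $g_b(0)=g_b(y)=0$. This inverse is bounded, since $\|g_b\|_L\le\|b\|_\infty$: we have $|g_b(x_{n,k})|\le r_n\|b\|_\infty$, $d(x_{n,k},0),d(x_{n,k},y)\ge r_n$ and $d(x,x')=w+w'\ge r+r'$. The functions $f_N$ have finitely many nonzero coordinates, so $f_N\in X_0=D^{-1}(c_0(I))$. With Step 2, Lemma 3 applies with $K=1$, and $X_0^*=\mathcal F(M)$.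

**Step 4: in every predual, $\delta(x_{n,k})\to r_n\delta(y)$.** This is the heart of the proof. Let $X$ be any predual, fix $n$, and let $\lambda$ be a $\sigma(\mathcal F(M),X)$-cluster point of $(\delta(x_{n,k}))_k$. By Lemma 2,
$$\|\lambda\|\le\lim_kd(x_{n,k},0)=r_n,\qquad\|\delta(y)-\lambda\|\le\lim_kd(x_{n,k},y)=1-r_n .$$
Let $f\in\mathrm{Lip}_0(M)$, $\|f\|_L\le1$, $f(y)=1$. Then $\langle\lambda,f\rangle\le r_n$ and $1-\langle\lambda,f\rangle\le1-r_n$, so $\langle\lambda,f\rangle=r_n$. This applies to $f=h$. It also applies to $f=h\pm\varepsilon_{m,l}e_{m,l}$, whose only changed value is $r_m\pm\varepsilon_{m,l}$ at $x_{m,l}$. Indeed $|r_m\pm\varepsilon_{m,l}|\le w_{m,l}$ and $|1-r_m\mp\varepsilon_{m,l}|\le1-r_m+\varepsilon_{m,l}$. For pairs $x,x'$, $|f(x)-f(x')|\le|f(x)|+|f(x')|\le w+w'$. Hence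
$$\langle\lambda,h\rangle=r_n,\qquad\langle\lambda,e_{m,l}\rangle=0\quad\text{for all }m,l .$$
Thus $\lambda-r_n\delta(y)$ vanishes at $h$ and at all $e_{m,l}$, and (1) gives $\lambda=r_n\delta(y)$. The cluster point is unique, so by Lemma 2
$$\lim_{k\to\infty}f(x_{n,k})=r_nf(y)\qquad(f\in X,\ n\in\mathbb N). \tag{2}$$

**Step 5: conclusion.** We read off $\mathrm{lip}(f,0)$. For $f\in X$, by (2),
$$\frac{|f(x_{n,k})-f(0)|}{d(x_{n,k},0)}\longrightarrow\frac{r_n|f(y)|}{r_n}=|f(y)|\qquad(k\to\infty),$$
while $d(x_{n,k},0)\le2r_n$. So every ball around $0$ carries slopes arbitrarily close to $|f(y)|$, and $\mathrm{lip}(f,0)\ge|f(y)|$. A locally flat $f\in X$ therefore has $f(y)=0=f(0)$. Since $\delta(y)\ne0$ and $\mathcal F(M)\to X^*$ is injective, some $f\in X$ has $f(y)\ne0$, and that $f$ is not locally flat. $\blacksquare$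

**Remark (the obstruction is purely isometric).** Replace $r_n$ by $\eta2^{-n}$, with $\varepsilon_{n,k}=r_n/k$ and $0<\eta<1$. The proof above still applies, so Theorem 1 holds. But $Y=\{f:(f(x_{n,k})/r_n)_{n,k}\in c_0(\mathbb N^2)\}$ consists of locally flat functions. Indeed, all points other than $0$ are isolated. For $r<1$ the star metric near $0$ gives $\|f|_{B(0,r)}\|_L\le\sup\{|f(x_{n,k})|/r_n:w_{n,k}\le r\}$; the condition $w_{n,k}\le r$ forces $n\to\infty$ as $r\to0$, so the supremum tends to $0$.

Apply Lemma 3 with the coordinates $f(y)$ and $f(x_{n,k})/r_n$. They give an isomorphism onto $\ell_\infty(I)$ with inverse $(a,b)\mapsto a1_{\{y\}}+g_b$, and the subspace $X_0$ of the lemma is $Y$. Truncating $f$ by $0$, the only new increments that matter are those on $\{x,y\}$: $|f(y)|\le\|f\|_L$, over a distance $1-r+\varepsilon\ge1-\eta$. (For a retained $x'$, $|f(x')|\le w'\|f\|_L\le d(x,x')\|f\|_L$.) So $K=1/(1-\eta)$: the map $\mathcal F(M)\to Y^*$ is onto and $\|\mu|_Y\|\ge(1-\eta)\|\mu\|$. Locally flat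 almost isometric preduals can exist when isometric ones do not.

## Gadgets on gadgets, and the need for a detour vertex

In Theorem 1 a predual may contain many locally flat functions: each $e_{n,k}$ is locally flat and lies in $X_0$. The inequality there concerns the single pair $\{0,y\}$, on which we glued a "gadget", namely the squeezed points. To control all slopes we want gadgets on enough pairs.

**Theorem 2.** *For every $\varepsilon\in(0,1)$ there is a countable $M$ with $\mathcal F(M)$ isometrically a dual space such that for every predual $X$ and every $f\in X$,*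
$$\sup_{p\in M}\mathrm{lip}(f,p)\ge(1-\varepsilon)\|f\|_L .$$
*In particular, $0$ is the only locally flat function in any predual.*

A direct attempt is to start with $0$ and $x_\emptyset$ at distance $\omega_\emptyset=1$. For each word $t=s\cdot(n,k)$ add a point $x_t$ at distance about $\omega_t=r_n(1+\frac1k)\omega_s$ from $0$ and about $(1-r_n+\frac{r_n}k)\omega_s$ from $x_s$, and iterate. The coordinates analogous to Step 3 are $\zeta_t=f(x_t)-r_nf(x_s)$, scaled by $\omega_t$ (with $\zeta_\emptyset=f(x_\emptyset)$). This is where it stops. Take $\zeta_t=\omega_t$ for all $t$, a bounded choice of coordinates. Then $a_t=f(x_t)/\omega_t$ satisfies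
$$a_\emptyset=1,\qquad a_t=1+\frac{r_n\omega_s}{\omega_t}a_s=1+\frac k{k+1}\,a_s .$$
Along words with a constant letter $(1,k)$ the numbers $a_t$ tend to $k+1$, so $\sup_ta_t=\infty$ and $f$ is not Lipschitz. The coordinate map is not onto $\ell_\infty$, and Lemma 3 is out of reach. We need a factor strictly below $1$ in front of $a_s$.

The cure is a detour vertex $v_t$. We do not glue gadgets on the pair {base, $x_t$}, but on the two legs {base, $v_t$} and $\{v_t,x_t\}$, of lengths $2\tau\omega_t$ and $(1+\tau)\omega_t$. On the long leg, the size of $x_t$'s own increment is divided by $1+\tau$, so a factor $\frac1{1+\tau}$ appears in each generation. Since $2\tau+(1+\tau)=1+3\tau$, control on the two legs still gives control on the pair {base, $x_t$} up to a factor $1+3\tau$.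

## The tree of triangles for Theorem 2

Fix $0<\tau\le\frac12$, $0<\eta\le\frac14$, and $r_n=\eta2^{-n}$ $(n\ge1)$.

**Step 1: the graph.** We define the points and the edges. Let $W$ be the set of finite words over $\{0,1\}\times\mathbb N\times\mathbb N$, including $\emptyset$; a nonempty word is written $t=s\cdot(e,n,k)$, with parent $s$. Let $M=\{0\}\cup\{x_t:t\in W\}\cup\{v_t:t\in W\}$, all these points distinct; $x_t,v_t$ have *index* $t$. Put $\omega_\emptyset=1$, $b_\emptyset=0$. For $s\in W$ put
$$p_{s,0}=b_s,\quad q_{s,0}=v_s,\quad\ell_{s,0}=2\tau\omega_s;\qquad p_{s,1}=v_s,\quad q_{s,1}=x_s,\quad\ell_{s,1}=(1+\tau)\omega_s,$$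
and for $t=s\cdot(e,n,k)$ put $b_t=p_{s,e}$, $\omega_t=r_n(1+\frac1k)\ell_{s,e}$. Thus
$$r_n\ell_{s,e}\le\omega_t\le2r_n\ell_{s,e}, \tag{3}$$
and $b_t$ is $0$ or $v_u$ for a proper prefix $u$ of $t$. The edges *belonging to $t$* are
$$\{b_t,x_t\}\ (\text{length }\omega_t),\qquad\{b_t,v_t\}\ (\ell_{t,0}),\qquad\{v_t,x_t\}\ (\ell_{t,1}),$$
and, if $t=s\cdot(e,n,k)$, a fourth edge $\{x_t,q_{s,e}\}$ of length $(1-r_n+\frac{r_n}k)\ell_{s,e}$. So $\{p_{s,e},q_{s,e}\}$ is always an edge belonging to $s$, of length $\ell_{s,e}$. All nodes of edges belonging to $t$ are $0$ or have as index a prefix of $t$.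

By hand, the first layer is the triangle $0,v_\emptyset,x_\emptyset$ with sides $d$-lengths at most $2\tau$ (for $\{0,v_\emptyset\}$), $1+\tau$ (for $\{v_\emptyset,x_\emptyset\}$), $1$ (for $\{0,x_\emptyset\}$). The points $x_{(0,n,k)}$ are squeezed between $0$ and $v_\emptyset$, near $0$; the points $x_{(1,n,k)}$ are squeezed between $v_\emptyset$ and $x_\emptyset$, near $v_\emptyset$. Each $x_t$ gets a triangle with its base $b_t$ and its own $v_t$, and so on.

The graph is connected, since $x_t,v_t$ are joined to $b_t$, which is $0$ or has a shorter index. Let $d(u,u')$ be the infimum of the lengths of paths from $u$ to $u'$. It is symmetric and satisfies the triangle inequality; positivity is shown in Step 3.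

**Step 2: coordinates.** We parametrize functions so that edge slopes can be controlled. For $f:M\to\mathbb R$ with $f(0)=0$, the *slope* of $f$ on an edge $\{u,u'\}$ is $|f(u)-f(u')|$ divided by the length of the edge, and $E(f)\in[0,\infty]$ is the supremum of all slopes. Put
$$\xi_t=f(x_t)-f(b_t),\quad\nu_t=f(v_t)-f(b_t),\quad\Delta_{s,e}=f(q_{s,e})-f(p_{s,e}),$$
so $\Delta_{s,0}=\nu_s$ and $\Delta_{s,1}=\xi_s-\nu_s$, and
$$\zeta_\emptyset=\xi_\emptyset,\qquad\zeta_t=\xi_t-r_n\Delta_{s,e}\quad(t=s\cdot(e,n,k)).$$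
By recursion on the length of $t$, the numbers $(\zeta_t,\nu_t)_{t\in W}$ may be prescribed arbitrarily and determine $f$; the same is true of $(\xi_t,\nu_t)_{t\in W}$. Let $A(f)=\sup_t\max(|\zeta_t|,|\nu_t|)/\omega_t$.

**Lemma 4.** *$A(f)\le2E(f)$, and $E(f)\le C\,A(f)$ with $C=C(\tau,\eta)$.*

*Proof.* If $E(f)<\infty$, then by (3) $|\zeta_t|\le E(f)(\omega_t+r_n\ell_{s,e})\le2E(f)\omega_t$ for $t=s\cdot(e,n,k)$, also $|\zeta_\emptyset|\le E(f)\omega_\emptyset$, and $|\nu_t|\le2\tau\omega_tE(f)\le E(f)\omega_t$.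

Conversely, let $A=A(f)<\infty$ and $a_t=|\xi_t|/\omega_t$. For $t=s\cdot(0,n,k)$,
$$r_n|\Delta_{s,0}|\le r_nA\omega_s=r_n\ell_{s,0}\frac A{2\tau}\le\omega_t\frac A{2\tau}.$$
For $t=s\cdot(1,n,k)$,
$$r_n|\Delta_{s,1}|\le r_n(a_s+A)\omega_s=r_n\ell_{s,1}\frac{a_s+A}{1+\tau}\le\omega_t\frac{a_s+A}{1+\tau}.$$
Since $|\xi_t|\le|\zeta_t|+r_n|\Delta_{s,e}|$, in both cases
$$a_t\le\Big(2+\frac1{2\tau}\Big)A+\frac{a_s}{1+\tau},\qquad a_\emptyset\le A .$$
This is the contraction missing from the direct attempt. By induction, $a_t\le(2+\frac1{2\tau})\frac{1+\tau}\tau A$ for all $t$, because this number is the fixed point of the recursion. So $B:=\sup_ta_t$ is at most a constant times $A$. The slopes on $\{b_t,x_t\},\{b_t,v_t\},\{v_t,x_t\}$ are at most $B$, $\frac A{2\tau}$, $A+B$. In particular $|\Delta_{s,e}|\le C_2A\,\ell_{s,e}$ for a constant $C_2$. Finally, for $t=s\cdot(e,n,k)$, $|f(x_t)-f(q_{s,e})|=|\xi_t-\Delta_{s,e}|\le(2\eta B+C_2A)\ell_{s,e}$ by (3) and $r_n\le\eta$, while the fourth edge has length at least $(1-\eta)\ell_{s,e}$.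 $\square$

**Step 3: $d$ is a metric and $\|f\|_L=E(f)$.** Now the norm can be read on edges. Summing along paths,
$$|f(u)-f(u')|\le E(f)\,d(u,u')\qquad\text{if }E(f)<\infty. \tag{4}$$
Given $u\ne u'$, we may assume that $u\ne0$ and that $u'=0$ or the index of $u'$ is not longer than that of $u$. Let $f$ have $\xi$-coordinate (if $u=x_t$) or $\nu$-coordinate (if $u=v_t$) at $u$ equal to $1$, and all other $\xi,\nu$ equal to $0$. Then $A(f)<\infty$. Indeed $|\zeta_t|\le|\xi_t|+r_n|\Delta_{s,e}|$, where $r_n|\Delta_{s,e}|/\omega_t\le|\Delta_{s,e}|/\ell_{s,e}$ by (3), and only finitely many $\xi_t,\nu_t,\Delta_{s,e}$ are nonzero. So $E(f)<\infty$ by Lemma 4. The value of $f$ at a point is the sum of the $\xi/\nu$-coordinates along the chain formed by the point, its base, the base of that, and so on down to $0$. Indices strictly shorten along a chain, so the chain of $u'$ does not contain $u$, and the chain of $u$ contains $u$ once. Hence $f(u')=0\ne1=f(u)$, and $d(u,u')>0$ by (4). So $d$ is a metric. By (4), $\|f\|_L\le E(f)$;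 since $d\le$ length on edges, $E(f)\le\|f\|_L$. Thus $\|f\|_L=E(f)$, and $f\in\mathrm{Lip}_0(M)$ if and only if $E(f)<\infty$.

**Step 4: truncation.** As in Theorem 1, we need norm-preserving finite approximations. For a finite prefix-closed $F\subset W$ with $\emptyset\in F$, let $f_F$ have the same $\zeta_t,\nu_t$ as $f$ for $t\in F$, and $\zeta_t=\nu_t=0$ for $t\notin F$. Then $f_F=f$ at $0$ and on nodes with index in $F$, and for $t=s\cdot(e,n,k)\notin F$
$$f_F(v_t)=f_F(b_t),\qquad f_F(x_t)=(1-r_n)f_F(p_{s,e})+r_nf_F(q_{s,e}). \tag{5}$$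
We claim $\|f_F\|_L\le\|f\|_L$. Let $\|f\|_L\le1$. On edges belonging to $t\in F$ nothing has changed. For $t=s\cdot(e,n,k)\notin F$ assume inductively that the edges belonging to $s$ have slope at most $1$, so $|\Delta_{s,e}|\le\ell_{s,e}$ for $f_F$. The increments on the edges belonging to $t$ are:

* on $\{b_t,x_t\}$: $r_n|\Delta_{s,e}|\le r_n\ell_{s,e}\le\omega_t$;
* on $\{x_t,q_{s,e}\}$: $(1-r_n)|\Delta_{s,e}|\le(1-r_n)\ell_{s,e}$, at most the length;
* on $\{b_t,v_t\}$: $0$;
* on $\{v_t,x_t\}$: the same as on $\{b_t,x_t\}$, so at most $\omega_t\le\ell_{t,1}$.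

The sets $F$ are directed by inclusion with union $W$, and $f_F\to f$ pointwise, hence weak\*.

**Step 5: $\mathcal F(M)$ is a dual space.** We apply Lemma 3 with $I=W\times\{x,v\}$ and
$$Df=\big((\zeta_t/\omega_t)_t,\ (\nu_t/\omega_t)_t\big).$$
The coordinates are given by the elements $(\delta(x_t)-(1-r_n)\delta(p_{s,e})-r_n\delta(q_{s,e}))/\omega_t$ (for $t=\emptyset$: $\delta(x_\emptyset)$) and $(\delta(v_t)-\delta(b_t))/\omega_t$ of $\mathcal F(M)$, of norm at most $2$ by Lemma 4 and Step 3. Since the coordinates can be prescribed arbitrarily and $\|Df\|_\infty=A(f)$, Lemma 4 says that $D$ is an isomorphism onto $\ell_\infty(I)$. Each $f_F$ has finitely many nonzero coordinates, so it lies in $X_0=D^{-1}(c_0(I))$. By Step 4, Lemma 3 applies with $K=1$: $X_0^*=\mathcal F(M)$.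

## The squeezed limit is forced on every leg

In Theorem 1 the functions $h$, $h\pm\varepsilon e$ showed that the cluster point is determined. For the tree we need the following analog.

**Lemma 5.** *Fix $(s,e)$ and write $p=p_{s,e}$, $q=q_{s,e}$, $\ell=\ell_{s,e}$. If $\lambda'\in\mathcal F(M)$ vanishes on*
$$\Phi=\{f\in\mathrm{Lip}_0(M):\|f\|_L\le1,\ f(q)-f(p)=\ell\},$$
*then $\lambda'=0$.*

*Proof.* We build one $f_0\in\Phi$ with room for perturbations. Put $f_0=0$ at $0$ and at all nodes whose index does not extend $s$; in particular $f_0(b_s)=0$. At $s$ let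
$$e=0:\ \xi_s=\tau\omega_s,\ \nu_s=2\tau\omega_s;\qquad e=1:\ \xi_s=\big(1-\tfrac\tau2\big)\omega_s,\ \nu_s=-\tfrac{3\tau}2\omega_s .$$
For words $t$ properly extending $s$ put $\zeta_t=\nu_t=0$, that is, rule (5). Then $\Delta_{s,e}=\ell$: it is $2\tau\omega_s$ for $e=0$, and $(1-\frac\tau2+\frac{3\tau}2)\omega_s=(1+\tau)\omega_s$ for $e=1$. Let $\rho=1-\frac\tau2\ge\frac34$.

*Slopes of $f_0$.*

* Edges belonging to words not extending $s$: both nodes have value $0$, slope $0$.
* Edges belonging to $s$, $e=0$: $\{b_s,x_s\}$ has slope $\tau\le\frac12$; $\{b_s,v_s\}=\{p,q\}$ has slope $1$; $\{v_s,x_s\}$ has slope $\frac\tau{1+\tau}\le\frac13$.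
* Edges belonging to $s$, $e=1$: $\{b_s,x_s\}$ has slope $1-\frac\tau2=\rho$; $\{b_s,v_s\}$ has slope $\frac{3\tau/2}{2\tau}=\frac34$; $\{v_s,x_s\}=\{p,q\}$ has slope $1$.
* If $s\ne\emptyset$, the fourth edge of $s$ joins $x_s$ to a node with value $0$. If $n$ is the middle entry of the last letter of $s$ and $\ell'$ the corresponding $\ell$ of its parent, the increment is $|\xi_s|\le\omega_s\le2r_n\ell'$, so the slope is at most $\frac{2r_n\ell'}{(1-r_n)\ell'}\le\frac{2\eta}{1-\eta}\le\frac23$.
* Let $t=s'\cdot(e',n,k)$ properly extend $s$, and let $\sigma=|\Delta_{s',e'}|/\ell_{s',e'}$. Since $|\xi_t|=r_n\sigma\ell_{s',e'}$ and $\nu_t=0$, the slopes are $\sigma\frac k{k+1}$ on $\{b_t,x_t\}$; $0$ on $\{b_t,v_t\}$; at most $\frac\sigma{1+\tau}\le\rho\sigma$ on $\{v_t,x_t\}$; and $\sigma\frac{1-r_n}{1-r_n+r_n/k}$ on $\{x_t,q_{s',e'}\}$. Here $\frac1{1+\tau}\le1-\frac\tau2$ because $(1+\tau)(1-\frac\tau2)=1+\frac\tau2(1-\tau)\ge1$.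

By induction, $\sigma\le\rho$ unless $(s',e')=(s,e)$. For $s'=s$ and the other leg this is in the list above. For a proper extension $s'$ of $s$, the leg $\{b_{s'},v_{s'}\}$ has slope $0$, and the leg $\{v_{s'},x_{s'}\}$ has slope at most $\rho$ times a leg slope in the previous generation, which is at most $1$.

So all slopes of $f_0$ are at most $\rho<1$, except the slope $1$ on $\{p,q\}$ and the slopes on the *exceptional edges* $\{p,x_t\},\{x_t,q\}$ with $t=s\cdot(e,n,k)$. Each of these is individually $<1$, but they are not uniformly so. In particular $f_0\in\Phi$.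

*Perturbation.* Let $g\in\mathrm{Lip}_0(M)$ satisfy $g(p)=g(q)$ and $g(x_t)=g(p)$ for all but finitely many $t$ of the form $s\cdot(e,n,k)$. Then $g$ has slope $0$ on $\{p,q\}$ and on all but finitely many exceptional edges. On the remaining exceptional edges there is positive room, and finitely many of them leave a common room; on all other edges the room is at least $1-\rho$. So $f_0\pm\theta g\in\Phi$ for small $\theta>0$, whence $\langle\lambda',g\rangle=0$.

*Reduction.* Let $f\in\mathrm{Lip}_0(M)$ be arbitrary and $g=f-\frac{f(q)-f(p)}\ell f_0$, so $g(p)=g(q)$. For $F\ni s$, $g_F(p)=g(p)=g(q)=g_F(q)$, and by (5) $g_F(x_t)=g_F(p)$ for all $t=s\cdot(e,n,k)\notin F$. So $\langle\lambda',g_F\rangle=0$ by the perturbation argument. Letting $F\uparrow W$, $\langle\lambda',g\rangle=0$ by Step 4. Since $f_0\in\Phi$, also $\langle\lambda',f_0\rangle=0$. Hence $\langle\lambda',f\rangle=0$. $\square$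

**Step 6: slopes on legs are seen locally in every predual.** Let $X$ be a predual, fix $(s,e)$ and $n$, use $p,q,\ell$ as in Lemma 5, and put $t_k=s\cdot(e,n,k)$. Let $\lambda$ be a $\sigma(\mathcal F(M),X)$-cluster point of $(\delta(x_{t_k})-\delta(p))_k$. Since
$$d(x_{t_k},p)\le r_n\big(1+\tfrac1k\big)\ell,\qquad d(x_{t_k},q)\le\big(1-r_n+\tfrac{r_n}k\big)\ell,$$
Lemma 2 gives $\|\lambda\|\le r_n\ell$ and $\|\delta(q)-\delta(p)-\lambda\|\le(1-r_n)\ell$. For $f\in\Phi$ we get $\langle\lambda,f\rangle\le r_n\ell$ and $\ell-\langle\lambda,f\rangle\le(1-r_n)\ell$, so $\langle\lambda,f\rangle=r_n\ell$. Thus $\lambda-r_n(\delta(q)-\delta(p))$ vanishes on $\Phi$, and by Lemma 5 $\lambda=r_n(\delta(q)-\delta(p))$. The cluster point is unique, so for $f\in X$ we have $f(x_{t_k})-f(p)\to r_n(f(q)-f(p))$ as $k\to\infty$. Therefore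
$$\liminf_k\frac{|f(x_{t_k})-f(p)|}{d(x_{t_k},p)}\ge\lim_k\frac{|f(x_{t_k})-f(p)|}{r_n(1+\frac1k)\ell}=\frac{|f(q)-f(p)|}\ell,$$
with $d(x_{t_k},p)\le2r_n\ell$. Letting $n\to\infty$,
$$\mathrm{lip}(f,p_{s,e})\ge\frac{|\Delta_{s,e}|}{\ell_{s,e}}\qquad(f\in X,\ s\in W,\ e\in\{0,1\}). \tag{6}$$

**Step 7: from legs to all edges.** It remains to bound all slopes by the slopes on legs. Let $f\in X$ and $\Lambda=\sup_{p\in M}\mathrm{lip}(f,p)$. By (6), $|\Delta_{s,e}|\le\Lambda\ell_{s,e}$ for all $(s,e)$, so the slopes on $\{b_t,v_t\}$ and $\{v_t,x_t\}$ are at most $\Lambda$. Next, $|\xi_t|\le|\Delta_{t,0}|+|\Delta_{t,1}|\le(1+3\tau)\Lambda\omega_t$, so the slope on $\{b_t,x_t\}$ is at most $(1+3\tau)\Lambda$. On the fourth edge, by (3), $r_n\le\eta$ and $2(1+3\tau)\le5$, the slope is at most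
$$\frac{|\xi_t|+|\Delta_{s,e}|}{(1-r_n)\ell_{s,e}}\le\Lambda\,\frac{2r_n(1+3\tau)+1}{1-r_n}\le\Lambda\,\frac{1+5\eta}{1-\eta}.$$
Since $\|f\|_L=E(f)$,
$$\|f\|_L\le\max\Big(1+3\tau,\ \frac{1+5\eta}{1-\eta}\Big)\sup_{p\in M}\mathrm{lip}(f,p)\qquad(f\in X).$$
Choose $\tau,\eta$ so small that the maximum is at most $\frac1{1-\varepsilon}$. This is Theorem 2; if $f\in X$ is locally flat, the right-hand side is $0$ and $f=0$. $\blacksquare$

One may also take $M$ complete and separable. Lipschitz functions extend uniquely, with the same constant, to the completion, so $\mathrm{Lip}_0$ and $\mathcal F$ do not change. For $p\in M$, points of the completion in $B(p,r)$ are limits of points of $M\cap B(p,2r)$, so $\mathrm{lip}(f,p)$ does not change either.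

## Fréchet differentiability and why $1-\varepsilon$ cannot become $1$

For $f\in\mathrm{Lip}_0(M)$ consider the small-scale slope $\lim_{\rho\to0}\sup\{\frac{|f(p)-f(q)|}{d(p,q)}:0<d(p,q)<\rho\}$, with $\sup\emptyset=0$; it is a monotone limit, at most $\|f\|_L$.

**Theorem 3.** *If $M$ is separable with at least two points and $X$ is a predual, then for all $f$ in a dense subset of $X$,*
$$\lim_{\rho\to0}\sup\Big\{\frac{|f(p)-f(q)|}{d(p,q)}:0<d(p,q)<\rho\Big\}<\|f\|_L .$$
*So $\varepsilon=0$ is never possible in Theorem 2.*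

**Step 1: a differentiability point.** We choose the dense set. $\mathcal F(M)$ is separable, because the $\delta(x)$ with $x$ in a countable dense set have dense rational span. So $X$ has separable dual $X^*=\mathcal F(M)\neq\{0\}$, and the norm of $X$ is Fréchet differentiable on a dense $G_\delta$ subset of $X$ (Asplund's theorem; see R. Phelps, *Convex Functions, Monotone Operators and Differentiability*, 2nd ed., Thm 2.12). The norm is not differentiable at $0$, so let $f\ne0$ be a point of differentiability. Both this property and the claim are invariant under positive scaling, so let $\|f\|_L=1$. Let $\mu\in\mathcal F(M)$ be the derivative; $\|\mu\|=1$.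

**Step 2: steep short pairs would converge to $\mu$ in norm.** Suppose the limit in the theorem equals $1$. Then there are $p_i\ne q_i$ with $d_i:=d(p_i,q_i)\to0$ and, after exchanging $p_i$ and $q_i$ where necessary, $\langle m_i,f\rangle\to1$ for $m_i=(\delta(p_i)-\delta(q_i))/d_i$. Here $\|m_i\|=1$. Then $\|m_i-\mu\|\to0$; this is Šmulyan's lemma, and the argument is short. Given $\kappa>0$ there is $\theta>0$ with $\|f+u\|_L\le1+\langle\mu,u\rangle+\kappa\theta$ for all $u\in X$ with $\|u\|_L=\theta$. Since $\langle m_i,f+u\rangle\le\|f+u\|_L$,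
$$\langle m_i-\mu,u\rangle\le1-\langle m_i,f\rangle+\kappa\theta .$$
Take the supremum over such $u$ and divide by $\theta$. As the norm of $\mathcal F(M)$ is the norm of $X^*$, $\|m_i-\mu\|\le(1-\langle m_i,f\rangle)/\theta+\kappa$, so $\limsup_i\|m_i-\mu\|\le\kappa$ for every $\kappa>0$.

**Step 3: they cannot converge.** We separate $m_i$ from finitely supported elements by a small bump. Choose a finite $S\ni0$ and $\nu\in\mathrm{span}\{\delta(s):s\in S\}$ with $\|\mu-\nu\|<\frac14$. For large $i$, $\|m_i-\nu\|<\frac12$; take $i$ so large that also $2d_i<d(s,s')$ for all distinct $s,s'\in S$.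

One of $p_i,q_i$ is at distance at least $d_i/2$ from $S$. Otherwise there are $s,s'\in S$ with $d(p_i,s),d(q_i,s')<d_i/2$. Then $d(s,s')<2d_i$, so $s=s'$, and $d(p_i,q_i)<d_i$, a contradiction. Call that point $p$ and let $g(x)=\max(0,\frac{d_i}2-d(x,p))$. Then $\|g\|_L\le1$, $g|_S=0$ (in particular $g(0)=0$), $g(p)=\frac{d_i}2$, and $g=0$ at the other point of the pair, whose distance from $p$ is $d_i$. So $\langle\nu,g\rangle=0$ and $|\langle m_i,g\rangle|=\frac12$, and
$$\|m_i-\nu\|\ge|\langle m_i-\nu,g\rangle|=\tfrac12,$$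
a contradiction. This proves the inequality of the theorem.

**Step 4: the constant in Theorem 2.** Pairs in $B(p,r)$ have distance at most $2r$, so $\sup_{p\in M}\mathrm{lip}(f,p)$ is at most the limit in Theorem 3. Thus $\sup_p\mathrm{lip}(f,p)<\|f\|_L$ for a dense set of $f\in X$, whatever the predual $X$ and whatever the separable $M$ with at least two points. The factor $1-\varepsilon$ in Theorem 2 cannot be replaced by $1$. $\blacksquare$
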